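\title{Almost all graphs are determined by their truncated generalized block Laplacian spectra}

\begin{abstract}
Partition the vertices of a graph into $r$ classes: the vertices of the largest degree, those of the second largest degree, and so on for $r-1$ classes, and all remaining vertices. The characteristic polynomial of the linear pencil spanned by the adjacency matrix and the $r^2$ block all-ones matrices of this partition is a graph invariant. For $r=\lceil\log_2 n\rceil+1$ it is the truncated generalized block Laplacian spectrum, and we prove the conjecture that it determines almost all graphs. The same holds for every function $r=r(n)$ tending to infinity. The invariant determines the numbers of walks between the classes, and these numbers determine the graph as soon as the walk vectors generate the lattice $\mathbb{Z}^n$. We show that a random graph has this property by excluding, for all primes $p$ at once, an eigenvector modulo $p$ that is orthogonal to the neighborhoods of the vertices of largest degree.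
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G=(V,E)$ be a simple graph on $n$ vertices with adjacency matrix $A=A_G$. For an ordered tuple $(M_1,\dots,M_k)$ of $n\times n$ matrices associated with $G$, the \emph{multivariate graph spectrum} of $G$ with respect to this tuple is the characteristic polynomial
\[
\det(tI-x_1M_1-\cdots-x_kM_k)\in\mathbb{R}[t,x_1,\dots,x_k]
\]
of the linear pencil $x_1M_1+\cdots+x_kM_k$. For the tuple $(A)$ it carries the ordinary spectrum of $G$. Adding matrices to the tuple can only refine the invariant, since the new variables can be set to zero, and one may ask how little has to be added before the invariant identifies a typical graph.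

The matrices added here come from the degrees. Fix an integer $r\ge2$ and let $\delta_1>\delta_2>\cdots$ be the distinct vertex degrees of $G$. For $1\le i\le r-1$ let $V_i$ be the set of vertices of degree $\delta_i$, with $V_i=\emptyset$ if $G$ has fewer than $i$ distinct degrees, and let $V_r$ be the set of remaining vertices. Let $e_i\in\{0,1\}^n$ be the characteristic vector of $V_i$ and let $J_{i,j}=e_ie_j^\top$. The multivariate spectrum with respect to $(A,J_{1,1},J_{1,2},\dots,J_{r,r})$ is the polynomial
\[
\operatorname{Spec}_r(G)=\det\Bigl(tI-xA-\sum_{i,j=1}^r y_{ij}\,e_ie_j^\top\Bigr)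
\]
in $t$ and the $1+r^2$ variables $x,y_{11},y_{12},\dots,y_{rr}$. For $r=\lceil\log_2n\rceil+1$ it is called the \emph{truncated generalized block Laplacian spectrum} of $G$. A graph $G$ is \emph{determined by} $\operatorname{Spec}_r$ if every graph $H$ with $\operatorname{Spec}_r(H)=\operatorname{Spec}_r(G)$, where $\operatorname{Spec}_r(H)$ is formed from the degrees of $H$, is isomorphic to $G$. The degree in $t$ is the number of vertices, so such an $H$ has $n$ vertices, and no ambiguity arises when $r$ depends on $n$. \emph{Almost all graphs} have a property if the proportion of graphs on $n$ vertices with the property tends to $1$ as $n\to\infty$. The conjecture posed in \cite{WZ} is that almost all graphs are determined by their truncated generalized block Laplacian spectra. We prove it.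

\begin{theorem}\label{thm:conj}
Almost all graphs are determined by their truncated generalized block Laplacian spectra.
\end{theorem}

\begin{theorem}\label{thm:main}
Let $r=r(n)\ge2$ be any integer function with $r(n)\to\infty$. Almost all graphs are determined by $\operatorname{Spec}_{r(n)}$.
\end{theorem}

\begin{corollary}\label{cor:bounded}
For every $\varepsilon>0$ there is a constant $r_\varepsilon$ such that for all large $n$ at least a proportion $1-\varepsilon$ of the graphs on $n$ vertices is determined by $\operatorname{Spec}_{r_\varepsilon}$.
\end{corollary}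

Theorem~\ref{thm:conj} is the case $r=\lceil\log_2n\rceil+1$ of Theorem~\ref{thm:main}. The smaller $r$ is, the stronger the statement: if $2\le r'\le r$, the $r'$-partition arises from the $r$-partition by merging $V_{r'},\dots,V_r$, so $\operatorname{Spec}_{r'}(G)$ arises from $\operatorname{Spec}_r(G)$ by the substitution $y_{ij}\mapsto y'_{\min(i,r'),\min(j,r')}$, and a graph determined by $\operatorname{Spec}_{r'}$ is determined by $\operatorname{Spec}_r$.

What does $\operatorname{Spec}_r$ see? Setting all $y_{ij}$ equal to $y$ gives $\det(tI-xA-yJ)$ with $J$ the all-ones matrix. This contains the characteristic polynomial of $G$ and, with $x=-1$, $y=1$ and $t$ replaced by $t+1$, that of the complement of $G$. If $G$ is $d$-regular there is only one nonempty class, and $\operatorname{Spec}_r(G)=\det(tI-xA)\bigl(1-ny_{11}/(t-xd)\bigr)$ contains nothing beyond the ordinary spectrum, whose largest element is $d$. A random graph is at the opposite extreme. Its largest degrees are attained by single vertices (Lemma~\ref{lem:degrees}), so the partition marks $r-1$ individual vertices in a way that does not depend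 on the labeling, and the polynomial records the numbers of walks of every length between the marked vertices (Lemma~\ref{lem:walks}). If only adjacency to the marked vertices were used to tell the other vertices apart, one would need $2^{r-1}\ge n-r+1$ patterns, and one would guess that $r$ must be at least of order $\log_2n$. Theorem~\ref{thm:main} shows that longer walks make far fewer marked vertices sufficient.

The proof has an algebraic and a probabilistic part. Section~\ref{sec:lattice} shows that $G$ is determined by $\operatorname{Spec}_r$ if the vectors $A^ke_i$ generate $\mathbb{Z}^n$. Section~\ref{sec:labels} translates the failure of this condition into the existence of an eigenvector over a finite field that is orthogonal to the neighborhoods of the marked vertices, and sets out the plan for excluding such eigenvectors, which Sections~\ref{sec:degrees}--\ref{sec:end} carry out.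

\subsection*{Conventions}
We work with $G\sim G(n,\frac12)$, the uniform random labeled graph on $[n]=\{1,\dots,n\}$, and ``whp'' means with probability tending to $1$. The results for unlabeled graphs follow, because the properties considered are invariant under isomorphism and almost all graphs, labeled or unlabeled, are asymmetric (Erd\H{o}s--R\'enyi 1963, P\'olya). Indeed, an asymmetric unlabeled graph has exactly $n!$ labelings; so if $o(2^{\binom n2})$ labeled graphs lack a property, then $o(2^{\binom n2}/n!)$ asymmetric unlabeled graphs lack it, while there are at least $2^{\binom n2}/n!$ unlabeled graphs and the non-asymmetric ones form a vanishing proportion of them.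

Inequalities are asserted for $n$ large, and $\log$ is the natural logarithm. For a field $F$ and $x,y\in F^k$ we write $x\cdot y=\sum_ix_iy_i$, and $x\perp Y$ means $x\cdot y=0$ for all $y\in Y$. The form is nondegenerate, so $\dim Y^\perp=k-\dim Y$ for every subspace $Y$ and every field. Integer vectors and matrices are read in $F$ through the ring map $\mathbb{Z}\to F$. The support $\operatorname{supp}x$ is the set of nonzero coordinates, and $|x|$ is the number of ones of a $0$-$1$ vector. If $F'$ is an extension of $F$ and $U\subseteq F^k$ is a subspace, $U\otimes F'$ denotes the $F'$-span of $U$ in $F'^k$; its dimension over $F'$ equals $\dim_FU$.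

\section{Walk counts and the walk lattice}\label{sec:lattice}

The first lemma extracts from the polynomial the only data that we use. For a graph with a partition, $e_j^\top A^ke_i$ is the number of walks of length $k$ from $V_i$ to $V_j$.

\begin{lemma}\label{lem:walks}
Let $A$ be a real $n\times n$ matrix and $e_1,\dots,e_r\in\mathbb{R}^n$. The polynomial $P=\det\bigl(tI-xA-\sum_{i,j}y_{ij}e_ie_j^\top\bigr)$ determines the numbers $e_j^\top A^ke_i$ for all $i,j$ and all $k\ge0$.
\end{lemma}

\begin{proof}
For an invertible matrix $M$ and vectors $u,w$ we have $\det(M-yuw^\top)=\det(M)\,(1-y\,w^\top M^{-1}u)$. Put $x=1$ and set all variables $y$ except $y_{ij}$ to zero. Then $P$ becomes $\det(tI-A)\bigl(1-y_{ij}\,e_j^\top(tI-A)^{-1}e_i\bigr)$. The terms of degree $0$ and $1$ in $y_{ij}$ give the rational function $e_j^\top(tI-A)^{-1}e_i$, whose expansion in powers of $t^{-1}$ is $\sum_{k\ge0}t^{-k-1}e_j^\top A^ke_i$.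
\end{proof}

For symmetric $A$ these numbers are the inner products $\langle A^ke_i,A^he_j\rangle=e_i^\top A^{k+h}e_j$. Two graphs with the same walk counts therefore have congruent families of walk vectors. If the walk vectors span $\mathbb{Q}^n$, the congruence is a rational orthogonal matrix that conjugates one adjacency matrix to the other. An isomorphism is a permutation matrix, so we need this orthogonal matrix to be integral, and this is forced if the walk vectors span $\mathbb{Z}^n$ over $\mathbb{Z}$.

\begin{lemma}\label{lem:rigid}
Let $A,A'$ be symmetric integer $n\times n$ matrices and let $e_1,\dots,e_r$, $e'_1,\dots,e'_r\in\mathbb{Z}^n$ satisfy $e_i^\top A^ke_j=e_i'^\top A'^ke'_j$ for all $i,j,k$. Suppose that the vectors $A^ke_i$ $(k\ge0,\ 1\le i\le r)$ generate $\mathbb{Z}^n$ as a group. Then $A'=\Phi A\Phi^\top$ and $e'_i=\Phi e_i$ for a signed permutation matrix $\Phi$. If $\sum_ie_i=\sum_ie'_i=\mathbf{1}$, then $\Phi$ is a permutation matrix.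
\end{lemma}

\begin{proof}
The families $(A^ke_i)$ and $(A'^ke'_i)$ have the same inner products. Hence a finite rational combination $\sum\alpha_{k,i}A^ke_i$ has the same Euclidean norm as $\sum\alpha_{k,i}A'^ke'_i$, and one vanishes if and only if the other does. So $A^ke_i\mapsto A'^ke'_i$ extends to a well-defined linear isometry $\Phi$ from the span of the first family, which is $\mathbb{Q}^n$, into $\mathbb{Q}^n$; that is, $\Phi$ is an orthogonal matrix. The maps $\Phi A$ and $A'\Phi$ both send $A^ke_i$ to $A'^{k+1}e'_i$, so $\Phi A=A'\Phi$. Every integer vector is an integer combination of the $A^ke_i$, so its image is an integer combination of the integer vectors $A'^ke'_i$, and $\Phi$ has integer entries. The rows of $\Phi$ are orthonormal integer vectors, hence signed unit vectors at distinct positions. If finally $\Phi\mathbf{1}=\Phi\sum e_i=\sum e'_i=\mathbf{1}$, the nonzero entry of each row is $+1$.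
\end{proof}

For a graph $G$ with its $r$-partition let
\[
\Lambda_r(G)=\mathbb{Z}\text{-span}\{A^ke_i:\ k\ge0,\ 1\le i\le r\}\subseteq\mathbb{Z}^n
\]
be the \emph{walk lattice}. It is mapped into itself by $A$. The two lemmas combine as follows.

\begin{proposition}\label{prop:det}
Suppose $\Lambda_r(G)=\mathbb{Z}^n$. Let $H$ be a graph with any partition of its vertex set into $r$ possibly empty classes, with characteristic vectors $e'_1,\dots,e'_r$. If $\det\bigl(tI-xA_H-\sum y_{ij}e'_ie_j'^\top\bigr)=\operatorname{Spec}_r(G)$, then $H$ is isomorphic to $G$. In particular $G$ is determined by $\operatorname{Spec}_r$.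
\end{proposition}

\begin{proof}
The degree in $t$ shows that $H$ has $n$ vertices. Lemma~\ref{lem:walks} gives the hypothesis of Lemma~\ref{lem:rigid}, which yields a permutation matrix $\Phi$ with $A_H=\Phi A_G\Phi^\top$.
\end{proof}

\begin{example}\label{ex:fan}
Let $G$ consist of a path $w_1w_2w_3w_4w_5$ and a vertex $v$ adjacent to $w_1,w_2,w_3,w_4$. The degree of $v$ is $4$ and all other degrees are at most $3$. Write a vertex for its unit vector and take $r=2$, so $e_1=v$ and $e_2=w_1+\dots+w_5$. The lattice $\Lambda_2(G)$ contains $v$ and $e_2-Ae_1=w_5$, then $Aw_5=w_4$, then $Aw_4-w_5-v=w_3$, then $Aw_3-w_4-v=w_2$, then $Aw_2-w_3-v=w_1$. So $\Lambda_2(G)=\mathbb{Z}^6$ and $G$ is determined by $\operatorname{Spec}_2$.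
\end{example}

\begin{remark}\label{rem:parity}
The marked vertices are essential for the lattice criterion: for $n\ge2$ the vectors $A^k\mathbf{1}$ alone never generate $\mathbb{Z}^n$. Since $A$ is symmetric with zero diagonal, $z^\top Az$ is even for every integer vector $z$. With $z=A^j\mathbf{1}$ this shows that $\mathbf{1}^\top A^{2j+1}\mathbf{1}$ is even, and $\mathbf{1}^\top A^{2j}\mathbf{1}=z\cdot z\equiv\mathbf{1}\cdot z=\mathbf{1}^\top A^j\mathbf{1}\pmod 2$. By induction $\mathbf{1}^\top A^k\mathbf{1}$ is even for all $k\ge1$. The Gram matrix of the vectors $A^k\mathbf{1}$ thus has rank at most $1$ over $\mathbb{F}_2$, whereas a spanning family of $\mathbb{F}_2^n$ has a Gram matrix of rank $n$.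
\end{remark}

The probabilistic statement to be proved is the following.

\begin{theorem}\label{thm:lattice}
Let $r=r(n)\ge2$ be an integer function with $r(n)\to\infty$. Then whp $\Lambda_r(G)=\mathbb{Z}^n$.
\end{theorem}

Theorems~\ref{thm:main} and~\ref{thm:conj} follow from Theorem~\ref{thm:lattice} and Proposition~\ref{prop:det}. One obtains more: whp the graph $H$ compared with $G$ may carry any partition into $r$ classes, not only its degree partition, and Lemma~\ref{lem:rigid} applies whp to $A_G$ and $e_1,\dots,e_r$ with any symmetric integer matrix $A'$ and any integer vectors $e'_i$ that have the same walk counts.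

\begin{proof}[Proof of Corollary~\ref{cor:bounded}]
Let $\pi_n(r)$ be the proportion of graphs on $n$ vertices determined by $\operatorname{Spec}_r$. If the corollary failed for some $\varepsilon>0$, then for each $r\ge2$ there would be infinitely many $n$ with $\pi_n(r)<1-\varepsilon$, and we could choose $n_2<n_3<\cdots$ with $\pi_{n_r}(r)<1-\varepsilon$. Put $r(n)=r$ for $n_r\le n<n_{r+1}$ and $r(n)=2$ for $n<n_2$. Then $r(n)\to\infty$ while $\pi_n(r(n))\not\to1$, contradicting Theorem~\ref{thm:main}.
\end{proof}

If $r'\le r$, the vectors of the $r'$-partition are sums of vectors of the $r$-partition, so $\Lambda_{r'}(G)\subseteq\Lambda_r(G)$. In the proof of Theorem~\ref{thm:lattice} we may therefore replace $r$ by $\min(r,\lfloor\log\log n\rfloor+1)$. From now on $\ell=r-1$ is the number of marked classes, $m=n-\ell$, and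
\begin{equation}\label{eq:ell}
\ell\to\infty,\qquad \ell\le\log\log n .
\end{equation}

\section{Obstructions modulo primes}\label{sec:labels}

A sublattice of $\mathbb{Z}^n$ is proper if and only if its reduction modulo some prime is proper, and modulo a prime we can use linear algebra. Eigenvalues modulo $p$ live in extensions of $\mathbb{F}_p$, and it is convenient to have one name for an eigenvalue together with its field.

\begin{definition}\label{def:label}
A \emph{finite label} is a pair $\xi=(p,f)$ of a prime $p$ and a monic irreducible polynomial $f\in\mathbb{F}_p[x]$. Its field is $F_\xi=\mathbb{F}_p[x]/(f)$, its \emph{size} is $q=|F_\xi|=p^{\deg f}$, and $\lambda_\xi\in F_\xi$ is the class of $x$. A \emph{real label} is a real number $\xi$, with $F_\xi=\mathbb{R}$ and $\lambda_\xi=\xi$. For a symmetric integer matrix $B$ of size $\tau$ put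
\[
E_\xi(B)=\ker(B-\lambda_\xi I)\subseteq F_\xi^\tau,\qquad k_\xi(B)=\dim_{F_\xi}E_\xi(B).
\]
The label $\xi$ \emph{survives} the integer vectors $c_1,\dots,c_j$ (with respect to $B$) if some nonzero $v\in E_\xi(B)$ has $c_1\cdot v=\dots=c_j\cdot v=0$.
\end{definition}

The size $q$ determines $p$ and $\deg f$, so there are at most $q$ finite labels of size $q$. If $k_\xi(B)\ge1$ for $\xi=(p,f)$, then $\lambda_\xi$ is a root of the characteristic polynomial $\chi_B$ modulo $p$, so its minimal polynomial $f$ divides $\chi_B$ modulo $p$. For each prime this leaves at most $\tau$ labels.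

\begin{lemma}\label{lem:obstruction}
Suppose $V_i=\{v_i\}$ for $1\le i\le\ell$. Write
\[
A=\begin{pmatrix}A_0&C\\C^\top&B\end{pmatrix}
\]
with blocks indexed by $\{v_1,\dots,v_\ell\}$ and $V_r$, and let $c_1,\dots,c_\ell\in\{0,1\}^m$ be the rows of $C$. If $\Lambda_r(G)\ne\mathbb{Z}^n$, then some finite label survives $c_1,\dots,c_\ell$ with respect to $B$.
\end{lemma}

\begin{proof}
The nonzero finitely generated abelian group $\mathbb{Z}^n/\Lambda_r(G)$ has a quotient $\mathbb{Z}/p$ for some prime $p$, so the image $\bar\Lambda$ of $\Lambda_r(G)$ in $\mathbb{F}_p^n$ is a proper subspace and $X=\bar\Lambda^\perp\ne0$. For $z\in X$ and $y\in\bar\Lambda$ we have $Az\cdot y=z\cdot Ay=0$, so $AX\subseteq X$. Since $e_i$ is the unit vector at $v_i$, every vector of $X$ has the form $(0,w)$ with $w\in\mathbb{F}_p^m$; let $X'$ be the space of these $w$. For $w\in X'$ the vector $A(0,w)=(Cw,Bw)$ lies in $X$, so $Cw=0$ and $Bw\in X'$. Let $f$ be a monic irreducible factor of the characteristic polynomial of $B$ restricted to $X'$, and $\xi=(p,f)$. Then $B$ has an eigenvector $v\in X'\otimes F_\xi$ with eigenvalue $\lambda_\xi$,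 and $Cv=0$.
\end{proof}

There are infinitely many finite labels. The next lemma cuts them down to polynomially many once the real labels are dealt with. It uses Hadamard's inequality, that the absolute value of a determinant is at most the product of the Euclidean norms of the rows, and the fact that a nonzero integer $z$ has at most $\log_2|z|$ prime divisors.

\begin{lemma}\label{lem:delta}
Let $B$ be the adjacency matrix of a graph on $m$ vertices and $c_1,\dots,c_j\in\{0,1\}^m$. If no real label survives $c_1,\dots,c_j$, then at most $m^4$ finite labels survive them.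
\end{lemma}

\begin{proof}
Let $Y\subseteq\mathbb{R}^m$ be the span of the vectors $B^hc_i$ with $1\le i\le j$, $0\le h<m$. By the Cayley--Hamilton theorem $B^m$ is a combination of lower powers, so $Y$ is $B$-invariant, and so is $Y^\perp$. If $Y^\perp$ were nonzero, it would contain an eigenvector of the symmetric matrix $B$, orthogonal to all $c_i$, and its eigenvalue would survive. So $Y=\mathbb{R}^m$, and some $m$ of the vectors $B^hc_i$ have a nonzero integer determinant $\Delta$. Each has norm at most $m^{m-1}\sqrt m\le m^m$, so $|\Delta|\le m^{m^2}$ and at most $m^2\log_2m\le m^3$ primes divide $\Delta$. Let $\xi=(p,f)$ with $p\nmid\Delta$. Then the chosen vectors form a basis of $F_\xi^m$. If $v\in E_\xi(B)$ is orthogonal to all $c_i$, then $B^hc_i\cdot v=c_i\cdot B^hv=\lambda_\xi^h\,c_i\cdot v=0$, so $v=0$. Hence a surviving label has $p\mid\Delta$ and $f\mid\chi_B \bmod p$.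
\end{proof}

\begin{example}\label{ex:path}
The mechanism of the proof is visible for $m=4$, if we ignore the degrees and look only at $B$ and the rows. Let $B$ be the adjacency matrix of the path on $1,2,3,4$ and $c_1=(1,1,0,1)$. Then
\[
Bc_1=(1,1,2,0),\qquad B^2c_1=(1,3,1,2),\qquad B^3c_1=(3,2,5,1).
\]
Subtracting $1$, $1$ and $3$ times $c_1$ from these vectors reduces the determinant of $c_1,\dots,B^3c_1$ to that of $(0,2,-1)$, $(2,1,1)$, $(-1,5,-2)$, so $\Delta=-5$. No real label survives $c_1$, and only the prime $5$ remains. Modulo $5$ we have $\chi_B=x^4-3x^2+1=(x-2)^2(x-3)^2$. An eigenvector of a path is determined by its first coordinate, and the two eigenspaces are spanned by $(1,2,3,4)$ for $\lambda=2$ and $(1,3,3,1)$ for $\lambda=3$. Their products with $c_1$ are $7\ne0$ and $5=0$, so exactly one label, $(5,x-3)$, survives $c_1$. It survives a second row $c_2$ only if $c_2\cdot(1,3,3,1)\in\{0,5\}$, that is, for $c_2=(0,0,0,0)$, $(1,1,0,1)$, $(1,0,1,1)$: for $3$ of the $16$ possible rows. The first row turned infinitely many primes into a short list, and a fresh random row is likely to clear the list.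
\end{example}

\subsection*{The plan}
Imagine that $B\sim G(m,\frac12)$ and that the rows are independent of $B$ and of each other. Fix a label of size $q$ and reveal the rows one at a time, starting with $K=E_\xi(B)$ and replacing $K$ by $K\cap c^\perp$ at each new row $c$. As long as $K\ne0$, the row either is orthogonal to all of $K$ or lowers $\dim K$ by one. If the rows were uniform in $F_\xi^m$ and all eigenspaces had dimension at most $1$, the label would survive with probability at most $q^{-\ell}$, and the sum over all labels would be at most $\sum_qq^{1-\ell}=O(2^{-\ell})$. Four things separate this heuristic from a proof.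
\begin{enumerate}
\item The vertices $v_i$ are selected by their degrees, so the rows and $B$ are neither uniform nor independent. Section~\ref{sec:degrees} conditions on events under which they become independent, the rows are almost uniform on small sets of coordinates, and the law of $B$ changes by a factor at most $e^{6\ell}$.
\item The rows are $0$-$1$ vectors. If $v$ has a single nonzero coordinate, $c\cdot v=0$ has probability $\frac12$ whatever $q$ is. Section~\ref{sec:spread} shows that $B$ spreads out sparse vectors over every field, and Section~\ref{sec:anti} deduces the bound $q^{-\dim K/2}+O(n^{-1/32})$.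
\item The error $n^{-1/32}$ cannot be summed over infinitely many labels. Lemma~\ref{lem:delta} is the remedy: half of the rows produce a list of at most $m^4$ labels, and the other half clears the large labels on the list.
\item An eigenspace of dimension greater than $\ell$ survives any $\ell$ rows. Section~\ref{sec:nullity} bounds all eigenspace dimensions by $\ell/16$, for all labels at once and with error probability $o(e^{-6\ell})$, so that the bound persists under the conditioning of item~1.
\end{enumerate}
We fix
\[
g=\lceil n^{1/4}\rceil,\qquad t_0=\lceil n^{1/4}\rceil,\qquad s=\lceil n^{1/8}\rceil,\qquad\eta=2n^{-1/32},\qquad a=\lfloor\ell/32\rfloor .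
\]
Here $g$ is the resolution at which the degrees of the marked vertices are revealed, vectors of support at most $t_0$ are spread to at least $s$ new coordinates, $\eta$ is the error in the anticoncentration bounds, and $2a\le\ell/16$ is the bound on eigenspace dimensions.

Three tools are used repeatedly. The first is Hoeffding's inequality: if $Z\sim\operatorname{Bin}(k,\frac12)$ and $x\ge0$, then $\mathbb{P}(Z\ge k/2+x)\le e^{-2x^2/k}$. The second is the observation that for constants $C,\gamma,j>0$ and any $y=y(n)\to\infty$,
\begin{equation}\label{eq:poly}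
n^j(Cn^{-\gamma})^y=O(n^{-1}),
\end{equation}
because $Cn^{-\gamma}\le n^{-\gamma/2}$ and $\gamma y/2\ge j+1$. The third bounds the number of unlikely steps in a process revealed step by step.

\begin{lemma}\label{lem:seq}
Let $Z_0,\dots,Z_u$ be random variables with finitely many values, let $0\le\rho\le1$, and let $F_1,\dots,F_u$ be events such that $F_j$ is determined by $Z_0,\dots,Z_j$ and $\mathbb{P}(F_j\mid Z_0,\dots,Z_{j-1})\le\rho$. Then for real $y\ge0$, conditionally on $Z_0$, at least $y$ of the events occur with probability at most
\[
\mathbb{P}(\operatorname{Bin}(u,\rho)\ge y)\le\binom u{\lceil y\rceil}\rho^{\lceil y\rceil}\le2^u\rho^y .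
\]
\end{lemma}

\begin{proof}
Put $\phi_u(y)=\mathbb{P}(\operatorname{Bin}(u,\rho)\ge y)$ for all real $y$. We prove the bound $\phi_u(y)$ by induction on $u$, the case $u=0$ being trivial. Apply the induction hypothesis to $F_2,\dots,F_u$ with $(Z_0,Z_1)$ as initial variable. With $\rho'=\mathbb{P}(F_1\mid Z_0)\le\rho$ the probability in question is at most $\rho'\phi_{u-1}(y-1)+(1-\rho')\phi_{u-1}(y)$. As $\phi_{u-1}(y-1)\ge\phi_{u-1}(y)$, this is at most $\rho\phi_{u-1}(y-1)+(1-\rho)\phi_{u-1}(y)=\phi_u(y)$. The second inequality is a union bound over sets of $\lceil y\rceil$ successful trials.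
\end{proof}

\section{The largest degrees and decoupling}\label{sec:degrees}

Let $N=n-1$ and $X\sim\operatorname{Bin}(N,\frac12)$, the law of a vertex degree, and let $\omega=\lfloor\sqrt{N/\log N}\rfloor$. We first locate a level $D_0$ above which about $2\ell$ vertices are expected. The point is that near this level a single degree value is taken by only $O(\ell/\omega)$ vertices in expectation, so that close pairs of large degrees are unlikely.

\begin{lemma}\label{lem:threshold}
Let $D_0$ be the largest integer with $n\mathbb{P}(X\ge D_0)\ge2\ell$. Then
\begin{enumerate}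
\item[(i)] $n/2+5g\le D_0\le N/2+\sqrt{N\log N}$;
\item[(ii)] $2\ell\le n\mathbb{P}(X\ge D_0)\le\frac52\ell$;
\item[(iii)] $n\mathbb{P}(X=j)\le5e^{10}\ell/\omega$ for all $j\ge D_0-4g$;
\item[(iv)] $n\mathbb{P}(X\ge D_0-4g)\le3\ell$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Hoeffding's inequality gives $n\mathbb{P}(X\ge N/2+\sqrt{N\log N})\le nN^{-2}<2\ell$, which is the upper bound. Since $g=o(\sqrt n)$, the central limit theorem gives $\mathbb{P}(X\ge n/2+5g+1)\to\frac12$, so $n$ times this probability exceeds $2\ell$, which is the lower bound.

(ii) We have $\mathbb{P}(X=j)/\mathbb{P}(X=j+1)=(j+1)/(N-j)$. This ratio is at least $1$ for $N/2\le j<N$. For $N/2\le j\le N/2+2\sqrt{N\log N}$ it is at most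
\[
1+\frac{4\sqrt{N\log N}+1}{N/2-2\sqrt{N\log N}}\le1+\epsilon,\qquad\epsilon=10\sqrt{\log N/N}.
\]
As $(1+\epsilon)^\omega\le e^{10}$, each of the $\omega$ values $D_0,\dots,D_0+\omega-1$ has probability at least $e^{-10}\mathbb{P}(X=D_0)$, so $\mathbb{P}(X=D_0)\le e^{10}\omega^{-1}\mathbb{P}(X\ge D_0)$. By maximality $n\mathbb{P}(X\ge D_0+1)<2\ell$, hence $n\mathbb{P}(X\ge D_0)(1-e^{10}/\omega)\le2\ell$, and (ii) follows.

(iii) By (i), $D_0-4g\ge N/2$, so $\mathbb{P}(X=j)$ is nonincreasing for $j\ge D_0-4g$, and $\mathbb{P}(X=D_0-4g)\le(1+\epsilon)^{4g}\mathbb{P}(X=D_0)\le2\mathbb{P}(X=D_0)$ because $\epsilon g\to0$. Finally $n\mathbb{P}(X=D_0)\le\frac52e^{10}\ell/\omega$ by the proof of (ii).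

(iv) The left side is at most $\frac52\ell+4g\cdot5e^{10}\ell/\omega$, and $g/\omega\to0$.
\end{proof}

\begin{lemma}\label{lem:degrees}
Let $d_{(1)}\ge d_{(2)}\ge\cdots\ge d_{(n)}$ be the sorted degrees of $G$. Then whp $d_{(1)}\le N/2+\sqrt{N\log N}$, $d_{(\ell)}\ge D_0$, and $d_{(i)}-d_{(i+1)}\ge4g$ for $1\le i\le\ell$.
\end{lemma}

\begin{proof}
The first claim fails with probability at most $nN^{-2}$ by Hoeffding's inequality and a union bound.

Two degrees $\deg u$ and $\deg v$ share only the pair $uv$. Given whether $uv$ is an edge, they are independent, each distributed as $X'+1$ or as $X'$ accordingly, with $X'\sim\operatorname{Bin}(n-2,\frac12)$. From $\mathbb{P}(X=j)=\frac12\mathbb{P}(X'=j)+\frac12\mathbb{P}(X'=j-1)$ we get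
\begin{equation}\label{eq:Xprime}
\mathbb{P}(X'=j)\le2\mathbb{P}(X=j),\qquad\mathbb{P}(X'=j-1)\le2\mathbb{P}(X=j).
\end{equation}

Let $Y$ be the number of vertices of degree at least $D_0$. With $\alpha=\mathbb{P}(X'\ge D_0-1)$ and $\beta=\mathbb{P}(X'\ge D_0)$, the covariance of the indicators of two vertices is
\[
\tfrac12(\alpha^2+\beta^2)-\tfrac14(\alpha+\beta)^2=\tfrac14(\alpha-\beta)^2=\tfrac14\mathbb{P}(X'=D_0-1)^2\le\mathbb{P}(X=D_0)^2 .
\]
By Lemma~\ref{lem:threshold}, $\operatorname{Var}Y\le\mathbb{E}Y+n^2\mathbb{P}(X=D_0)^2\le\frac52\ell+O(\ell^2/\omega^2)\le3\ell$ and $\mathbb{E}Y\ge2\ell$. Chebyshev's inequality gives $\mathbb{P}(Y<\ell)\le3\ell/\ell^2$, which tends to $0$ since $\ell\to\infty$. So whp $d_{(\ell)}\ge D_0$.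

By \eqref{eq:Xprime}, $\mathbb{P}(\deg u=j,\deg v=k)=\frac12\mathbb{P}(X'=j)\mathbb{P}(X'=k)+\frac12\mathbb{P}(X'=j-1)\mathbb{P}(X'=k-1)\le4\mathbb{P}(X=j)\mathbb{P}(X=k)$. Call an ordered pair $u\ne v$ close if both degrees are at least $D_0-4g$ and differ by less than $4g$. For each $j$ there are fewer than $8g$ admissible values $k$, so by Lemma~\ref{lem:threshold}(iii),(iv) the expected number of close pairs is at most $4\cdot3\ell\cdot8g\cdot5e^{10}\ell/\omega\to0$. Suppose there is no close pair and $d_{(\ell)}\ge D_0$, and let $i\le\ell$. If $d_{(i+1)}\ge D_0-4g$, the gap is at least $4g$ because the two vertices are not close. Otherwise $d_{(i+1)}<D_0-4g\le d_{(i)}-4g$.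
\end{proof}

The event that given vertices have the $\ell$ largest degrees compares the weights of the rows with the degrees inside $B$, so conditioning on it couples everything. We replace the comparisons between random quantities by comparisons of each quantity with fixed numbers. Revealing the weights $|c_i|$ exactly would do this, but it would tie the coordinates of $c_i$ together. Revealing only $\lfloor|c_i|/g\rfloor$ leaves small sets of coordinates free, and it still fixes the order of the degrees, because the gaps are larger than $g$.

For an ordered $\ell$-tuple $T=(v_1,\dots,v_\ell)$ of distinct vertices let $R=V\setminus T$, identified with $[m]$ in increasing order, let $c_i\in\{0,1\}^m$ be the adjacency vector of $v_i$ to $R$, and let $B$ be the adjacency matrix of $G[R]$. For integers $\kappa=(\kappa_1,\dots,\kappa_\ell)$ with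
\begin{equation}\label{eq:kappa}
\kappa_i\ge\kappa_{i+1}+2\ \ (i<\ell),\qquad g\kappa_\ell\ge D_0-2g,\qquad g\kappa_1\le N/2+\sqrt{N\log N}
\end{equation}
let $\mathcal{F}_{T,\kappa}$ be the event that $g\kappa_i\le|c_i|<g\kappa_i+g$ for all $i$ and that all degrees in $G[R]$ are at most $g\kappa_\ell-g$. A \emph{window row} is a uniform random element of $\{x\in\{0,1\}^m:\alpha\le|x|<\alpha+g\}$, where $\alpha$ is an integer with $D_0-2g\le\alpha\le N/2+\sqrt{N\log N}$.

\begin{proposition}\label{prop:decouple}
\begin{enumerate}
\item[(a)] On $\mathcal{F}_{T,\kappa}$ we have $V_i=\{v_i\}$ for $i\le\ell$ and $V_r=R$. The events $\mathcal{F}_{T,\kappa}$ are pairwise disjoint.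
\item[(b)] Whp one of the events $\mathcal{F}_{T,\kappa}$ occurs.
\item[(c)] Conditionally on $\mathcal{F}_{T,\kappa}$, the objects $B,c_1,\dots,c_\ell$ are independent and each $c_i$ is a window row.
\item[(d)] For every set $\mathcal{B}$ of graphs on $[m]$, $\mathbb{P}(G[R]\in\mathcal{B}\mid\mathcal{F}_{T,\kappa})\le e^{6\ell}\,\mathbb{P}(G(m,\frac12)\in\mathcal{B})$.
\end{enumerate}
\end{proposition}

\begin{proof}
We use $\ell<g$ and $|c_i|\le\deg v_i\le|c_i|+\ell$.

(a) For $i<\ell$ we have $\deg v_{i+1}<g\kappa_{i+1}+g+\ell\le g\kappa_{i+1}+2g\le g\kappa_i\le\deg v_i$, and for $u\in R$ we have $\deg u\le g\kappa_\ell-g+\ell<g\kappa_\ell\le\deg v_\ell$. This gives the classes. Hence $G$ determines $T$, and then $\kappa_i=\lfloor|c_i|/g\rfloor$.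

(b) Assume the conclusions of Lemma~\ref{lem:degrees}. Let $T$ list the $\ell$ vertices of largest degree in decreasing order and let $\kappa_i=\lfloor|c_i|/g\rfloor$. For $i<\ell$,
\[
\kappa_i-\kappa_{i+1}>\frac{|c_i|-|c_{i+1}|}g-1\ge\frac{4g-\ell}g-1\ge2 .
\]
Further $g\kappa_\ell>|c_\ell|-g\ge D_0-\ell-g\ge D_0-2g$ and $g\kappa_1\le d_{(1)}\le N/2+\sqrt{N\log N}$. The degrees in $G[R]$ are at most $d_{(\ell+1)}\le d_{(\ell)}-4g\le|c_\ell|+\ell-4g\le g\kappa_\ell+\ell-3g\le g\kappa_\ell-g$.

(c) For fixed $T$ the objects $B,c_1,\dots,c_\ell$ depend on disjoint sets of vertex pairs, and $\mathcal{F}_{T,\kappa}$ is an intersection of $\ell+1$ events, one for each object. So they stay independent, and each is uniform on the set prescribed for it. The range of $\alpha=g\kappa_i$ follows from \eqref{eq:kappa}.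

(d) By (c), $G[R]$ is $G(m,\frac12)$ conditioned on the degree bound, so it suffices to show that the bound holds with probability at least $e^{-6\ell}$. A degree in $G(m,\frac12)$ is stochastically at most $X$, and $g\kappa_\ell-g\ge D_0-3g$. By Lemma~\ref{lem:threshold}(iv) a given vertex violates the bound with probability at most $3\ell/n$. Harris' inequality states that events preserved under deleting edges satisfy $\mathbb{P}(\bigcap_j\mathcal{D}_j)\ge\prod_j\mathbb{P}(\mathcal{D}_j)$. It gives the lower bound $(1-3\ell/n)^m\ge e^{-6\ell}$, using $1-x\ge e^{-2x}$ for $0\le x\le\frac12$.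
\end{proof}

A union bound over vertices would be useless in (d), since the expected number of violations may be of order $\ell$. The factor $e^{6\ell}$ is at most $(\log n)^6$ by \eqref{eq:ell}, and this is the main use of the upper bound on $\ell$.

To transfer estimates from uniform rows to window rows, we prove them in a form that uses only the randomness of few coordinates.

\begin{definition}\label{def:thin}
A set $\mathcal{E}\subseteq\{0,1\}^\tau$ is \emph{$\theta$-thin} if there is $S\subseteq[\tau]$ with $|S|\le2n^{3/16}$ such that for every $y\in\{0,1\}^{[\tau]\setminus S}$ a uniform $z\in\{0,1\}^S$ satisfies $(z,y)\in\mathcal{E}$ with probability at most $\theta$.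
\end{definition}

A subset of a $\theta$-thin set is $\theta$-thin, and averaging over $y$ shows that a uniform vector lies in a $\theta$-thin set with probability at most $\theta$.

\begin{lemma}\label{lem:window}
If $\mathcal{E}\subseteq\{0,1\}^m$ is $\theta$-thin and $c$ is a window row, then $\mathbb{P}(c\in\mathcal{E})\le\theta+\eta$.
\end{lemma}

\begin{proof}
Let $y$ be the restriction of $c$ to $[m]\setminus S$. If $\alpha\le|y|\le\alpha+g-1-|S|$, every $z\in\{0,1\}^S$ keeps $(z,y)$ in the window, so given $y$ the restriction of $c$ to $S$ is uniform and $c\in\mathcal{E}$ has probability at most $\theta$. If $|y|<\alpha$, then $|c|\le\alpha+|S|-1$, and if $|y|\ge\alpha+g-|S|$, then $|c|\ge\alpha+g-|S|$. So in the exceptional case $|c|$ takes one of at most $2|S|$ values. By Lemma~\ref{lem:threshold}(i), $\alpha\ge D_0-2g\ge m/2$, and $\alpha+g\le m/2+2\sqrt{m\log m}$. In this range $\binom mk/\binom m{k+1}=(k+1)/(m-k)$ lies between $1$ and $1+O(\sqrt{\log n/n})$, and $g\sqrt{\log n/n}\to0$. Thus the $g$ numbers $\binom mk$, $\alpha\le k<\alpha+g$, differ by a factor at most $2$, and each value of $|c|$ has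 probability at most $2/g$. The exceptional case has probability at most $4|S|/g\le8n^{-1/16}\le\eta$.
\end{proof}

\section{Sparse vectors are spread out}\label{sec:spread}

The anticoncentration bounds need vectors with large support. We isolate a deterministic property of the matrix that supplies them over all fields.

\begin{definition}\label{def:spread}
The adjacency matrix $B$ of a graph on $\tau$ vertices is \emph{spreading} if for every field $F$ and every nonzero $w\in F^\tau$ with $|\operatorname{supp}w|\le t_0$, the vector $Bw$ has at least $s$ nonzero coordinates outside $\operatorname{supp}w$.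
\end{definition}

If $B$ is spreading, every eigenvector of $B$ over every field has support larger than $t_0$, because $Bv=\lambda v$ vanishes outside $\operatorname{supp}v$.

A union bound over all primes is impossible, so we need a random rectangular matrix to be injective over all fields at once. The proof is the two-stage argument of Example~\ref{ex:path} in miniature.

\begin{lemma}\label{lem:block}
Let $Z$ be a $2\mu\times t$ matrix of independent uniform bits, with $\mu>4t$. With probability at least $1-(1+t^2)e^{-\mu/8}$, the matrix $Z$ is injective on $F^t$ for every field $F$.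
\end{lemma}

\begin{proof}
The rank is determined by the vanishing of minors, so the rank over $F$ equals the rank over the prime field of $F$, and it suffices to treat $\mathbb{Q}$ and the fields $\mathbb{F}_p$. Fix one field and reveal $\mu$ rows in turn. Let $F_j$ be the event that the kernel of the first $j-1$ rows is nonzero and the $j$th row $x$ is orthogonal to it. If $v\ne0$ is in that kernel and $v_i\ne0$, then for fixed other coordinates at most one value of $x_i\in\{0,1\}$ gives $x\cdot v=0$; so $F_j$ has conditional probability at most $\frac12$. If the kernel is nonzero after $\mu$ rows, its dimension dropped fewer than $t$ times, so more than $\mu-t>3\mu/4$ of the events $F_j$ occurred. By Lemma~\ref{lem:seq} and Hoeffding's inequality this has probability at most $e^{-\mu/8}$.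

Apply this to the first $\mu$ rows over $\mathbb{Q}$. If they have rank $t$, choose a nonzero $t\times t$ minor by a fixed rule. By Hadamard's inequality its absolute value is at most $t^{t/2}$, so it has at most $t^2$ prime divisors. For primes not dividing it, $Z$ is injective over $\mathbb{F}_p$. The remaining primes depend only on the first $\mu$ rows, and for each of them the last $\mu$ rows are injective over $\mathbb{F}_p$ except with probability $e^{-\mu/8}$.
\end{proof}

\begin{lemma}\label{lem:spread}
If $m/16\le\tau\le m$, then $G(\tau,\frac12)$ is spreading with probability at least $1-\exp(-n^{4/5})$.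
\end{lemma}

\begin{proof}
Fix $S\subseteq[\tau]$ with $|S|=t_0$. Among the vertices outside $S$ choose $s$ disjoint blocks of size $2\mu$ with $\mu=\lfloor(\tau-t_0)/(2s)\rfloor\ge n^{7/8}/100>4t_0$. The submatrix of $B$ with rows in a block and columns in $S$ consists of independent uniform bits. If all $s$ submatrices are injective over every field, then for every nonzero $w$ supported in $S$ the vector $Bw$ has a nonzero coordinate in each block, hence at least $s$ nonzero coordinates outside $S\supseteq\operatorname{supp}w$. Every support of size at most $t_0$ is contained in some such $S$. By Lemma~\ref{lem:block} and a union bound over $S$ and the blocks, the failure probability is at most $n^{t_0}s(1+t_0^2)e^{-n^{7/8}/800}\le\exp(-n^{4/5})$.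
\end{proof}

\section{Anticoncentration}\label{sec:anti}

Throughout this section $B$ is a spreading matrix of size $\tau\le m$, and $c$ ranges over $\{0,1\}^\tau$. Over the reals we use Erd\H{o}s' Littlewood--Offord theorem (1945): if $v_1,\dots,v_s$ are nonzero reals and $x\in\mathbb{R}$, at most $\binom s{\lfloor s/2\rfloor}$ vectors $z\in\{0,1\}^s$ satisfy $z\cdot v=x$.

\begin{lemma}\label{lem:real}
If $v\in\mathbb{R}^\tau$ is an eigenvector of $B$, then $\{c:c\cdot v=0\}$ is $\eta$-thin.
\end{lemma}

\begin{proof}
Since $|\operatorname{supp}v|>t_0\ge s$, we can take $S\subseteq\operatorname{supp}v$ with $|S|=s$. For fixed coordinates outside $S$ the condition prescribes the value of $\sum_{i\in S}c_iv_i$, which has probability at most $\binom s{\lfloor s/2\rfloor}2^{-s}\le s^{-1/2}\le\eta$; the middle bound holds for large $s$ by Stirling's formula, which gives $(1+o(1))\sqrt{2/(\pi s)}$.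
\end{proof}

Over $\mathbb{F}_p$ with small $p$ one vector can only give a bound near $1/p$, however large its support. Section~\ref{sec:nullity} needs a bound that decays exponentially in the dimension $D$ of the space, ideally $p^{-D}$. Fourier analysis gives this for a space all of whose nonzero vectors have large support. An invariant subspace $U$ may contain sparse vectors, but then $B$ maps them to vectors of large support that lie in $U$ again. This is where invariance is used, and the resulting dichotomy costs half of the dimension.

We write $e_p(x)=e^{2\pi ix/p}$ and $\|x\|$ for the distance from $x$ to $\mathbb{Z}$. If $c_i$ for $i\in S$ are independent uniform bits and the other coordinates are fixed, then for $w\in\mathbb{F}_p^\tau$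
\begin{equation}\label{eq:cos}
|\mathbb{E}\,e_p(c\cdot w)|=\prod_{i\in S}\Bigl|\frac{1+e_p(w_i)}2\Bigr|=\prod_{i\in S}\Bigl|\cos\frac{\pi w_i}p\Bigr|,\qquad|\cos\pi x|\le e^{-\pi^2\|x\|^2/2}.
\end{equation}
The last inequality holds because $\log\cos y+y^2/2$ vanishes at $0$ and has derivative $y-\tan y\le0$ on $[0,\pi/2)$.

\begin{lemma}\label{lem:Fp}
Let $p$ be a prime and $U\subseteq\mathbb{F}_p^\tau$ a $B$-invariant subspace of dimension $D\ge1$. Then $\{c:c\perp U\}$ is $(p^{-D/2}+\eta)$-thin.
\end{lemma}

\begin{proof}
\emph{Case $p\le n^{1/32}$.} Let $h=\min\bigl(\lceil D/2\rceil,\lfloor\log n/(16\log p)\rfloor\bigr)$. Then $h\ge1$, $p^h\le n^{1/16}$ and $hs\le t_0$. The second term in the minimum keeps the set $S$ below small. Call a nonzero vector \emph{light} if its support has fewer than $s$ elements.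

We claim that $U$ has an $h$-dimensional subspace $U'$ without light vectors. Suppose first that $U$ contains $h$ linearly independent light vectors, and let $W$ be their span. Every nonzero $w\in W$ has support at most $hs\le t_0$, so $|\operatorname{supp}Bw|\ge s$. Thus $B$ is injective on $W$, and $U'=BW\subseteq U$ has the required properties. Otherwise the light vectors of $U$ span a space $L$ of dimension at most $h-1$. A complement of $L$ in $U$ contains no light vector and has dimension at least $D-h+1\ge h$, since $2h\le D+1$. Any $h$-dimensional subspace of it serves as $U'$.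

For each nonzero $w\in U'$ choose $s$ elements of $\operatorname{supp}w$, and let $S$ be the union of these sets. Then $|S|\le p^hs\le2n^{3/16}$. The map $w\mapsto e_p(c\cdot w)$ is a character of the group $U'$, trivial if and only if $c\perp U'$, so its average over $U'$ is the indicator of $c\perp U'$. For nonzero $w\in U'$ at least $s$ indices $i\in S$ have $\|w_i/p\|\ge1/p$. With the coordinates outside $S$ fixed, \eqref{eq:cos} gives
\[
\mathbb{P}(c\perp U)\le\mathbb{P}(c\perp U')=p^{-h}\sum_{w\in U'}\mathbb{E}\,e_p(c\cdot w)\le p^{-h}+e^{-\pi^2s/(2p^2)} .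
\]
The exponential is at most $e^{-\pi^2n^{1/16}/2}\le n^{-1/32}$. If $h=\lceil D/2\rceil$, then $p^{-h}\le p^{-D/2}$. Otherwise $h>\log n/(16\log p)-1$ and $p^{-h}\le pn^{-1/16}\le n^{-1/32}$. In both cases the total is at most $p^{-D/2}+\eta$.

\emph{Case $p>n^{1/32}$.} Now $1/p$ is already small, and one vector of $U$ with large support suffices. The restriction of $B$ to $U$ has an eigenvalue in some finite extension $F$ of $\mathbb{F}_p$, so $U\otimes F$ contains an eigenvector $v$ of $B$, and $|\operatorname{supp}v|>t_0$. Let $\varphi:F\to\mathbb{F}_p$ be a uniformly random $\mathbb{F}_p$-linear map, applied coordinatewise. For $v_i\ne0$ the value $\varphi(v_i)$ is uniform, hence nonzero with probability $1-1/p\ge\frac12$. So for some $\varphi$ the vector $w=\varphi(v)$ has at least $t_0/2\ge s$ nonzero coordinates. Writing $v=\sum_j\beta_ju_j$ with $u_j\in U$ and $\beta_j\in F$, we see that $w=\sum_j\varphi(\beta_j)u_j\in U$. Let $S\subseteq\operatorname{supp}w$ with $|S|=s$. The indicator of $c\cdot w=0$ is $p^{-1}\sum_{j\in\mathbb{F}_p}e_p(jc\cdot w)$. H\"older's inequality $\sum_j\prod_{i\in S}f_i(j)\le\prod_{i\in S}\bigl(\sum_jf_i(j)^s\bigr)^{1/s}$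 applies to $f_i(j)=|\cos(\pi jw_i/p)|$, and $j\mapsto jw_i$ permutes $\mathbb{F}_p$ for each $i\in S$. Hence
\[
\mathbb{P}(c\cdot w=0)\le\frac1p\sum_{j\in\mathbb{F}_p}\Bigl|\cos\frac{\pi j}p\Bigr|^s\le\frac1p+\frac2p\sum_{j\ge1}e^{-\pi^2sj^2/(2p^2)}\le\frac1p+\frac2p\int_0^\infty e^{-\pi^2sx^2/(2p^2)}\,dx .
\]
The integral equals $\frac p2\sqrt{2/(\pi s)}$, so the bound is $1/p+\sqrt{2/(\pi s)}\le n^{-1/32}+n^{-1/16}\le\eta$.
\end{proof}

Eigenspaces live over $F_\xi$ while the rows have entries in $\mathbb{F}_p$. One linear condition over a field of degree $d$ amounts to $d$ conditions over $\mathbb{F}_p$; the next lemma shows that for eigenvectors these conditions are independent.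

\begin{lemma}\label{lem:descent}
Let $\xi=(p,f)$ be a finite label with $\deg f=d$, and let $K\subseteq E_\xi(B)$ be an $F_\xi$-subspace. There is a $B$-invariant subspace $U\subseteq\mathbb{F}_p^\tau$ with $\dim U\ge d\dim K$ such that for $c\in\mathbb{F}_p^\tau$ we have $c\perp K$ if and only if $c\perp U$.
\end{lemma}

\begin{proof}
Write $F=F_\xi$, $\lambda=\lambda_\xi$. Let $U$ be the span of all $\varphi(v)$ with $v\in K$ and $\varphi:F\to\mathbb{F}_p$ linear over $\mathbb{F}_p$, applied coordinatewise. Since $B$ has entries in $\mathbb{F}_p$, $B\varphi(v)=\varphi(Bv)=\varphi(\lambda v)$ with $\lambda v\in K$, so $U$ is invariant. Also $c\cdot\varphi(v)=\varphi(c\cdot v)$, and an element of $F$ killed by all $\varphi$ is zero; this gives the equivalence.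

If $(\beta_j)$ is a basis of $F$ over $\mathbb{F}_p$ with dual basis $(\varphi_j)$, then $v=\sum_j\beta_j\varphi_j(v)$, so $K\subseteq U\otimes F$. Let $\sigma$ be the Frobenius automorphism $x\mapsto x^p$ of $F$, applied coordinatewise. It fixes the vectors of $U$, so $U\otimes F$ is stable under $\sigma$ and contains $\sigma^i(K)$ for $0\le i<d$. Each $\sigma^i(K)$ is an $F$-subspace of dimension $\dim K$, and applying $\sigma^i$ to $Bv=\lambda v$ shows that it lies in the eigenspace for $\lambda^{p^i}$. These $d$ elements are the distinct roots of $f$, so the sum of the $\sigma^i(K)$ is direct and $\dim U=\dim_F(U\otimes F)\ge d\dim K$.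
\end{proof}

\begin{corollary}\label{cor:anti}
Let $B$ be spreading of size $\tau\le m$, let $\xi$ be a label and $0\ne K\subseteq E_\xi(B)$ a subspace. Put $\theta=q^{-\dim K/2}$ if $\xi$ is finite of size $q$, and $\theta=0$ if $\xi$ is real. Then $\mathbb{P}(c\perp K)\le\theta+\eta$ for uniform $c\in\{0,1\}^\tau$, and $\mathbb{P}(c\perp K)\le\theta+2\eta$ if $\tau=m$ and $c$ is a window row.
\end{corollary}

\begin{proof}
The set $\{c:c\perp K\}$ is $(\theta+\eta)$-thin. For real $\xi$ this is Lemma~\ref{lem:real} applied to one nonzero $v\in K$. For finite $\xi$ it follows from Lemmas~\ref{lem:descent} and~\ref{lem:Fp}, since $p^{-\dim U/2}\le p^{-d\dim K/2}=\theta$. Lemma~\ref{lem:window} gives the bound for window rows.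
\end{proof}

\section{All eigenspaces are small}\label{sec:nullity}

Call an adjacency matrix $B$ of size $m$ \emph{good} if it is spreading and $k_\xi(B)\le\ell/16$ for every label $\xi$, real or finite. The goal of this section is the following.

\begin{proposition}\label{prop:good}
The matrix $B\sim G(m,\frac12)$ is good with probability $1-o(e^{-6\ell})$.
\end{proposition}

We build $B$ vertex by vertex and follow the nullity for a fixed label. Let $B^{(\tau)}$ be the leading principal $\tau\times\tau$ submatrix of $B$ and $k_\tau(\xi)=k_\xi(B^{(\tau)})$. \emph{Step $\tau$} passes from $B^{(\tau)}$ to $B^{(\tau+1)}$; the new column $c^{(\tau)}\in\{0,1\}^\tau$ is uniform and independent of $B^{(\tau)}$. The step \emph{fails for $\xi$} if $c^{(\tau)}\perp E_\xi(B^{(\tau)})$.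

\begin{lemma}\label{lem:border}
If step $\tau$ does not fail for $\xi$, then $k_{\tau+1}(\xi)=k_\tau(\xi)-1$. In any case $k_{\tau+1}(\xi)\le k_\tau(\xi)+1$. Consequently, if $x$ of the $t$ steps $\sigma,\dots,\sigma+t-1$ fail, then $k_{\sigma+t}(\xi)\le k_\sigma(\xi)-t+2x$.
\end{lemma}

\begin{proof}
Let $M=B^{(\tau)}-\lambda_\xi I$ and $c=c^{(\tau)}$, and let $M'$ be $M$ bordered by the column $c$, the row $c^\top$ and the corner $-\lambda_\xi$. The size grows by one and the rank does not decrease, which gives the second claim. By symmetry the column space of $M$ is contained in $(\ker M)^\perp$, and both have dimension $\tau-\dim\ker M$, so they are equal. If the step does not fail, $c$ is not in the column space, so $[M\ c]$ has rank $\operatorname{rk}M+1$. The last row of $M'$ is not in the row space of $[M\ c]$, since otherwise $c^\top$ would be in the row space of $M$. So $\operatorname{rk}M'=\operatorname{rk}M+2$, and the nullity drops by one.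
\end{proof}

Thus the nullity has a strong downward drift whenever it is positive and failures are rare. To climb from $b$ to $2b$ it needs at least $b$ failures, each of probability about $q^{-b/2}$. This is the source of a bound of the form $q^{-cb^2}$, which beats $e^{6\ell}$ for $b$ proportional to $\ell$ even when $q=2$.

The difficulty is the union bound over labels. There are infinitely many, and those relevant for $B$ depend on all the columns whose randomness we want to use. We therefore look at the last time $\sigma$ at which the nullity equals $b$. At that time the label already has a large eigenspace in $B^{(\sigma)}$, so it belongs to a short list determined by $B^{(\sigma)}$, and the later columns are independent of the list. Let $\mathcal{S}$ be the event that $B^{(\tau)}$ is spreading for all $m/16\le\tau\le m$. By Lemma~\ref{lem:spread}, $\mathbb{P}(\mathcal{S}^c)\le n\exp(-n^{4/5})$.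

\begin{lemma}\label{lem:chain}
Let $\tau_1$ and $b$ be integers with $m/4\le\tau_1\le m$ and $1\le b\le\tau_1/8$, let $\tau_0=\lceil\tau_1/4\rceil$ and $0<\rho\le2^{-8}$. Let $\Xi$ be a set of labels such that for every $\xi\in\Xi$, every $\tau\in[\tau_0,\tau_1)$ and every spreading value of $B^{(\tau)}$ with $k_\tau(\xi)\ge b$, step $\tau$ fails for $\xi$ with conditional probability at most $\rho$. For $\sigma\in[\tau_0,\tau_1]$ let $L_\sigma\subseteq\Xi$ be a set determined by $B^{(\sigma)}$ with $|L_\sigma|\le Q$. Call $\xi\in\Xi$ \emph{listed} if $\xi\in L_\sigma$ for every $\sigma\in[\tau_0,\tau_1]$ with $k_\sigma(\xi)\ge b$. Then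
\[
\mathbb{P}\bigl(\mathcal{S}\text{ holds and some listed }\xi\text{ has }k_{\tau_1}(\xi)\ge2b\bigr)\le2Q\rho^{b/2}.
\]
\end{lemma}

\begin{proof}
Fix $\sigma\in[\tau_0,\tau_1)$, condition on $B^{(\sigma)}$ and fix $\xi\in L_\sigma$. For $\sigma\le\tau<\tau_1$ let $F_\tau$ be the event that $B^{(\tau)}$ is spreading, $k_\tau(\xi)\ge b$, and step $\tau$ fails for $\xi$. It is determined by $B^{(\tau+1)}$ and has probability at most $\rho$ given $B^{(\tau)}$. By Lemma~\ref{lem:seq} and a union bound over $L_\sigma$, the probability that for some $\xi\in L_\sigma$ at least $y$ of the events $F_\tau$ occur is at most $Q2^{\tau_1-\sigma}\rho^y$.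

Suppose $\mathcal{S}$ holds and $\xi$ is listed with $k_{\tau_1}(\xi)\ge2b$. As $\tau_0\ge m/16$, all $B^{(\tau)}$ with $\tau\ge\tau_0$ are spreading.

\emph{Case 1: $k_\sigma(\xi)\le b$ for some $\sigma\in[\tau_0,\tau_1]$.} Take the largest such $\sigma$. Then $\sigma<\tau_1$ and $k_{\sigma+1}(\xi)\ge b+1$, so $k_\sigma(\xi)=b$ by Lemma~\ref{lem:border}, and $\xi\in L_\sigma$. From $\sigma$ on the nullity is at least $b$, so every failure is an event $F_\tau$. With $t=\tau_1-\sigma$ and $x$ failures, $2b\le b-t+2x$, so $x\ge(t+b)/2$. For given $t$ the probability is at most $Q2^t\rho^{(t+b)/2}\le Q2^{-t}\rho^{b/2}$, since $\rho^{1/2}\le\frac14$. The sum over $t\ge1$ is at most $Q\rho^{b/2}$.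

\emph{Case 2: $k_\tau(\xi)>b$ on all of $[\tau_0,\tau_1]$.} Then $\xi\in L_{\tau_0}$ and again every failure is an event $F_\tau$. From $0\le k_{\tau_1}(\xi)\le\tau_0-(\tau_1-\tau_0)+2x$ we get $x\ge\tau_1/2-\tau_0\ge\tau_1/4-1$. Since $2\le\rho^{-1/8}$, the probability is at most $Q2^{\tau_1}\rho^{\tau_1/4-1}\le Q\rho^{\tau_1/8-1}\le Q\rho^{\tau_1/16}\le Q\rho^{b/2}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:good}]
Since $e^{6\ell}\le(\log n)^6$, events of probability $O(n^{-1})$, among them $\mathcal{S}^c$, are negligible. By \eqref{eq:ell}, $a\to\infty$ and $a\le m/32$.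

\emph{Real labels.} We bound the multiplicities for all sizes in a range, because the large finite labels need this. For each integer $\tau_1\in[m/4,m]$ apply Lemma~\ref{lem:chain} with $\Xi=\mathbb{R}$, $b=\lfloor a/2\rfloor$, $\rho=\eta$ (Corollary~\ref{cor:anti}), $L_\sigma$ the set of eigenvalues of $B^{(\sigma)}$, and $Q=n$. Every real label is listed, since $k_\sigma(\xi)\ge b\ge1$ means that $\xi$ is an eigenvalue. Let $\mathcal{M}$ be the event that for all $\tau\in[m/4,m]$ all eigenvalues of $B^{(\tau)}$ have multiplicity less than $a$. As $2b\le a$, we get $\mathbb{P}(\mathcal{S}\cap\mathcal{M}^c)\le2n^2\eta^{b/2}=O(n^{-1})$ by \eqref{eq:poly}.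

\emph{Finite labels of size $q\le n^{1/16}$.} These are few enough for a direct union bound. For one label $\xi$ apply Lemma~\ref{lem:chain} with $\tau_1=m$, $b=a$, $\Xi=L_\sigma=\{\xi\}$, $Q=1$, and $\rho=q^{-a/2}+\eta\le2^{-8}$ (Corollary~\ref{cor:anti}). Using $(x+y)^{a/2}\le2^{a/2}(x^{a/2}+y^{a/2})$,
\[
\mathbb{P}(\mathcal{S},\ k_m(\xi)\ge2a)\le2^{1+a/2}\bigl(q^{-a^2/4}+\eta^{a/2}\bigr).
\]
There are at most $q$ labels of size $q$, and $\sum_{q\le n^{1/16}}q\le n^{1/8}$. For $z=a^2/4-1\ge3$ we have $\sum_{q\ge2}q^{-z}\le2^{-z}+\int_2^\infty x^{-z}\,dx=2^{-z}+2^{1-z}/(z-1)\le2^{1-z}$. The sum over all these labels is therefore at most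
\[
2^{3+a/2-a^2/4}+2n^{1/8}(2\eta)^{a/2}.
\]
The first term is $o(e^{-6\ell})$ because $a^2/\ell\to\infty$, and the second is $O(n^{-1})$ by \eqref{eq:poly}.

\emph{Finite labels of size $q>n^{1/16}$.} The idea is that a multiplicity modulo $p$ can exceed the multiplicities in characteristic $0$ only if distinct eigenvalues collide modulo $p$, and this happens for few primes. Let $\chi_\sigma\in\mathbb{Z}[x]$ be the characteristic polynomial of $B^{(\sigma)}$. By Gauss' lemma it is a product of monic irreducible polynomials in $\mathbb{Z}[x]$; let $\psi_\sigma$ be the product of the distinct ones. Recall that the discriminant of a monic polynomial with roots $\lambda_1,\dots,\lambda_j$ is $\prod_{h<i}(\lambda_h-\lambda_i)^2$, that it is a polynomial with integer coefficients in the coefficients and hence compatible with reduction modulo $p$, and that it vanishes exactly when there is a repeated root. The roots of $\psi_\sigma$ are the distinct eigenvalues of $B^{(\sigma)}$, of absolute value at most $n$. So $\operatorname{disc}\psi_\sigma$ is a nonzero integer of absolute value at most $(2n)^{n^2}$, with at most $n^3$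 prime divisors.

Let $\Xi$ be the set of finite labels of size greater than $n^{1/16}$ and let $L_\sigma$ consist of the $(p,f)\in\Xi$ with $p\mid\operatorname{disc}\psi_\sigma$ and $f\mid\chi_\sigma\bmod p$. Then $|L_\sigma|\le Q=n^4$. We claim that on $\mathcal{M}$ every $\xi=(p,f)\in\Xi$ is listed for $\tau_1=m$ and $b=a$. Let $\sigma\in[\lceil m/4\rceil,m]$ with $k_\sigma(\xi)\ge a$. Then $f\mid\chi_\sigma\bmod p$. For a real symmetric matrix the dimension of an eigenspace is the multiplicity of the root of $\chi_\sigma$, so on $\mathcal{M}$ we have $\chi_\sigma\mid\psi_\sigma^{a-1}$ in $\mathbb{Z}[x]$. If $p\nmid\operatorname{disc}\psi_\sigma$, then $\psi_\sigma\bmod p$ has simple roots, so $\lambda_\xi$ is a root of $\chi_\sigma\bmod p$ of multiplicity at most $a-1$. This multiplicity bounds $k_\sigma(\xi)$, a contradiction. Hence $\xi\in L_\sigma$. By Corollary~\ref{cor:anti} we may take $\rho=3n^{-1/32}\ge q^{-1/2}+\eta$, and Lemma~\ref{lem:chain} shows that $\mathcal{S}\cap\mathcal{M}$ holds and some $\xi\in\Xi$ has $k_m(\xi)\ge2a$ with probability at most $2n^4(3n^{-1/32})^{a/2}=O(n^{-1})$.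

Outside the exceptional events $B$ is spreading and $k_\xi(B)<2a\le\ell/16$ for all labels.
\end{proof}

\section{No label survives}\label{sec:end}

\begin{lemma}\label{lem:survive}
Let $B$ be a fixed good matrix and $\xi$ a label. Put $\rho_\xi=q^{-1/2}+2\eta$ if $\xi$ is finite of size $q$, and $\rho_\xi=2\eta$ if $\xi$ is real. Let $u\ge\ell/16$ and $y=\lceil u-\ell/16\rceil$. Then $\xi$ survives $u$ independent window rows with probability at most $\binom uy\rho_\xi^{\,y}$.
\end{lemma}

\begin{proof}
Let the rows be $c_1,\dots,c_u$, let $K_0=E_\xi(B)$ and $K_j=K_{j-1}\cap c_j^\perp$. Let $F_j$ be the event that $K_{j-1}\ne0$ and $c_j\perp K_{j-1}$. The space $K_{j-1}$ is determined by $c_1,\dots,c_{j-1}$, so Corollary~\ref{cor:anti} bounds the conditional probability of $F_j$ by $\rho_\xi<1$. If $K_{j-1}\ne0$ and $F_j$ does not occur, then $\dim K_j=\dim K_{j-1}-1$. If $K_u\ne0$, the dimension dropped fewer than $\dim K_0\le\ell/16$ times, so at least $u-\ell/16$ of the events $F_j$ occurred. Lemma~\ref{lem:seq} applies.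
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lattice}]
By Proposition~\ref{prop:decouple}(a),(b) and Lemma~\ref{lem:obstruction},
\[
\mathbb{P}(\Lambda_r(G)\ne\mathbb{Z}^n)\le o(1)+\sum_{T,\kappa}\mathbb{P}(\mathcal{F}_{T,\kappa})\,\mathbb{P}(\text{some finite label survives }c_1,\dots,c_\ell\mid\mathcal{F}_{T,\kappa}),
\]
and $\sum\mathbb{P}(\mathcal{F}_{T,\kappa})\le1$ by disjointness. So it suffices to bound the conditional probabilities by $o(1)$ uniformly in $T$ and $\kappa$. By Propositions~\ref{prop:decouple}(d) and~\ref{prop:good}, $B$ fails to be good with conditional probability at most $e^{6\ell}\,o(e^{-6\ell})=o(1)$. Fix a good $B$. By Proposition~\ref{prop:decouple}(c) the rows remain independent window rows. All bounds below depend only on $n$ and $\ell$. Let $\ell'=\lfloor\ell/2\rfloor$; both $\ell'-\ell/16$ and $\ell-\ell'-\ell/16$ are at least $3\ell/8$.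

\emph{Real labels and the first $\ell'$ rows.} Only the at most $n$ eigenvalues of $B$ can survive. By Lemma~\ref{lem:survive} with $\rho_\xi=4n^{-1/32}$, some real label survives $c_1,\dots,c_{\ell'}$ with probability at most $n2^\ell(4n^{-1/32})^{3\ell/8}$, which tends to $0$ by \eqref{eq:poly}.

\emph{Labels of size $q>n^{1/16}$.} Condition on values of $c_1,\dots,c_{\ell'}$ that no real label survives. By Lemma~\ref{lem:delta} at most $n^4$ finite labels survive these rows, and they are determined by $B,c_1,\dots,c_{\ell'}$. A label that survives all rows is among them and also survives $c_{\ell'+1},\dots,c_\ell$, which are independent of these data. Here $\rho_\xi\le5n^{-1/32}$, so the probability is at most $n^42^\ell(5n^{-1/32})^{3\ell/8}\to0$ by \eqref{eq:poly}.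

\emph{Labels of size $2^{12}\le q\le n^{1/16}$.} A polynomially long list is of no use when $\rho_\xi$ is not polynomially small, so we sum over all labels, using all $\ell$ rows and $y\ge15\ell/16$. Since $n^{-1/32}\le q^{-1/2}$, we have $\rho_\xi\le5q^{-1/2}<1$. The total probability is at most
\[
\sum_{q\ge2^{12}}q\cdot2^\ell(5q^{-1/2})^{15\ell/16}\le10^\ell\sum_{q\ge2^{12}}q^{-2}\,q^{3-15\ell/32}\le10^\ell\,2^{36-45\ell/8}\sum_{q\ge2}q^{-2},
\]
where we used $3-15\ell/32<0$. This tends to $0$, since $10<2^4$ and $4<45/8$.

\emph{Labels of size $q<2^{12}$.} There are at most $\sum_{q<2^{12}}q\le2^{24}$ of them. Now $\rho_\xi$ is not small, and the crude bound $2^\ell$ for the binomial coefficient has to be improved; this is why the eigenspaces were bounded by a small fraction of $\ell$. With $y=\lceil15\ell/16\rceil$ and $j=\ell-y\le\ell/16$, the binomial theorem gives $\binom\ell j16^{-j}\le(17/16)^\ell$, so $\binom\ell y\le(17/16)^\ell2^{\ell/4}\le2^{0.35\ell}$, as $17/16<2^{0.1}$. Also $\rho_\xi\le2^{-1/2}+2\eta\le2^{-1/2}(1+3\eta)$. Each label therefore survives with probability at most $2^{0.35\ell}\,2^{-15\ell/32}e^{3\eta\ell}$,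 which tends to $0$ since $15/32>0.46$ and $\eta\ell\to0$.

The last three cases cover all finite labels, so the conditional probability is $o(1)$ uniformly. This proves Theorem~\ref{thm:lattice}, and with it Theorems~\ref{thm:conj} and~\ref{thm:main} and Corollary~\ref{cor:bounded}.
\end{proof}

\begin{remark}\label{rem:bounded}
We make no claim about whether a fixed bounded $r$ gives a proportion tending to $1$; Corollary~\ref{cor:bounded} gives a proportion arbitrarily close to $1$ for suitable bounded $r$. The prime $2$ shows why excluding all surviving labels requires $\ell\to\infty$. If $m$ is odd, $B$ is congruent modulo $2$ to a skew-symmetric integer matrix $\tilde B$, and $\det\tilde B=\det(-\tilde B^\top)=-\det\tilde B$ gives $\det\tilde B=0$. So $B$ has a nonzero kernel vector $v$ over $\mathbb{F}_2$, and $\ell$ independent uniform rows are all orthogonal to $v$ with probability exactly $2^{-\ell}$. This limits only the argument: the absence of surviving labels is sufficient for $\Lambda_r(G)=\mathbb{Z}^n$, which in turn is sufficient for $G$ to be determined by $\operatorname{Spec}_r$.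
\end{remark}

\begin{thebibliography}{9}
\bibitem{WZ} Wei Wang, Da Zhao, \emph{Graph isomorphism and multivariate graph spectrum}, arXiv:2412.20016 (2024).
\end{thebibliography}
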